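\title{Varieties of birational complexity zero are not affinely bounded in dimension at least three}

\begin{abstract}
Let $\mathcal{F}_n$ be the family of $n$-dimensional projective varieties $X$ that carry a log Calabi--Yau pair $(X,B)$ with $K_X+B\sim 0$ and birational complexity zero. A conjecture posed by Enwright, Figueroa and Moraga predicts that the members of $\mathcal{F}_n$ contain dense affine open subsets taken from a single family of finite type. We show that this fails for every $n\ge 3$, over every algebraically closed field of characteristic zero. The counterexamples arise from a fixed crepant model of the torus by extracting a divisor birational to $Z'\times\mathbb{P}^1$ and contracting a divisor birational to $Z\times\mathbb{P}^1$, where $Z'\to Z$ is a double cover. The obstruction is the intermediate Jacobian with its principal polarization for $n=3$, and torsion in $H^4$ for $n\ge 4$.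
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $\mathbb{K}$ is an algebraically closed field of characteristic zero, varieties are integral, and isomorphisms of $\mathbb{K}$-schemes are isomorphisms over $\mathbb{K}$.

\subsection*{The problem}

A \emph{log Calabi--Yau pair} is a log canonical pair $(X,B)$, with $X$ a normal projective variety and $B$ an effective $\mathbb{Q}$-divisor, such that $K_X+B\sim_{\mathbb{Q}}0$. (Log canonical pairs and crepant birational maps are recalled in Section~\ref{sec:forms}.) Its \emph{complexity} is
\[
c(X,B)=\dim X+\dim \operatorname{Cl}_{\mathbb{Q}}(X)-|B|,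
\]
where $\operatorname{Cl}_{\mathbb{Q}}(X)=\operatorname{Cl}(X)\otimes\mathbb{Q}$ and $|B|$ is the sum of the coefficients of $B$. The model case is a projective toric $n$-fold $X$ with its reduced toric boundary $B$. If $B$ has $m$ components, the sequence $0\to\mathbb{Z}^n\to\mathbb{Z}^m\to\operatorname{Cl}(X)\to 0$ gives $c(X,B)=n+(m-n)-m=0$. By a theorem of Brown, McKernan, Svaldi and Zong \cite{BMSZ}, recalled as Theorem~\ref{thm:bmsz}, the complexity is never negative. So $c(X,B)$ measures how far the boundary falls short of the size of a toric boundary.

Complexity changes under crepant birational maps. Blow up $\mathbb{P}^2$ at a point that lies on exactly one of the three coordinate lines, and let $B$ be the strict transform of the triangle. The new pair is crepant birational to the old one, and its complexity is $2+2-3=1$. The \emph{birational complexity} removes this dependence on the model: $c_{\rm bir}(X,B)$ is the infimum of $c(Y,B_Y)$ over all crepant birational models $(Y,B_Y)$ of $(X,B)$ that are themselves log Calabi--Yau pairs; in particular $B_Y$ is effective.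

A family $\mathcal{F}$ of projective varieties is \emph{affinely bounded} if there are a scheme $T$ of finite type over $\mathbb{K}$ and an affine morphism of finite type $\mathcal{U}\to T$ such that every $X\in\mathcal{F}$ has a non-empty (hence dense) affine open subset isomorphic to a fiber $\mathcal{U}_t$ for some $t\in T$. The following conjecture was posed in \cite{EFM}.

\begin{quote}
\textbf{Conjecture.} Let $\mathcal{F}_n$ be the family of $n$-dimensional projective varieties $X$ for which there is a log Calabi--Yau pair $(X,B)$ with $K_X+B\sim 0$ and $c_{\rm bir}(X,B)=0$. Then $\mathcal{F}_n$ is affinely bounded.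
\end{quote}

There are good reasons to expect this. Projective toric $n$-folds lie in $\mathcal{F}_n$, and although the ranks of their class groups are unbounded, they all contain the same affine variety $\mathbb{G}_m^n$. The blow-up of $\mathbb{P}^2$ above, and any repetition of it along the boundary, still contains the torus. The simplest way to contract a divisor that meets the torus creates a new torus at the same time, as we will see in Section~\ref{sec:idea}. Finally, the conjecture asks for much less than a torus. Every rational $n$-fold contains the complement of some hypersurface in $\mathbb{A}^n$, and the complements of the hypersurfaces of degree at most $d$ are fibers of one affine morphism, $\{(f,x,\xi): \xi f(x)=1\}\to\{f:\deg f\le d\}$. So a family of rational varieties is affinely bounded as soon as the degree of the hypersurface to be removed can be bounded.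

For $n=1$ the conjecture holds. A member $X$ of $\mathcal{F}_1$ is a smooth projective curve with $\deg K_X=-|B|\le 0$, and the only crepant birational model of a pair on a smooth projective curve is the pair itself. If $X$ has genus $1$, then $B=0$ and $c_{\rm bir}(X,B)=1+\dim\operatorname{Cl}_{\mathbb{Q}}(X)\ge 2$. So $\mathcal{F}_1=\{\mathbb{P}^1\}$, with $B=\{0\}+\{\infty\}$, and $\mathbb{A}^1\to\operatorname{Spec}\mathbb{K}$ is the required family. For $n=2$ the conjecture is known to hold; we quote this case and do not reprove it.

\subsection*{The result}

\begin{theorem}\label{thm:main}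
Let $n\ge 3$. There are normal projective $n$-folds $X_g$ $(g\ge 1)$, defined over $\mathbb{Q}$, such that over every algebraically closed field $\mathbb{K}$ of characteristic zero the following hold.
\begin{enumerate}
\item[(1)] $X_g$ carries a reduced divisor $B_g$ with $(X_g,B_g)$ log canonical, $K_{X_g}+B_g\sim 0$ and $c_{\rm bir}(X_g,B_g)=0$. So $X_g\in\mathcal{F}_n$.
\item[(2)] For every morphism of finite type $\mathcal{U}\to T$ of $\mathbb{K}$-schemes of finite type, affine or not, there are only finitely many $g$ such that $X_g$ contains a non-empty open subset isomorphic to a fiber $\mathcal{U}_t$.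
\item[(3)] $X_g$ is klt, $\dim\operatorname{Cl}_{\mathbb{Q}}(X_g)=n$ and $c(X_g,B_g)=2$.
\end{enumerate}
\end{theorem}

Parts (1) and (2) show that $\mathcal{F}_n$ is not affinely bounded for $n\ge 3$. Part (3) is not needed for this; it says that the failure is caused neither by bad singularities nor by growth of the class group or of the complexity. With the cases $n=1,2$ we obtain the full answer.

\begin{corollary}\label{cor:answer}
The Conjecture holds for $n\le 2$ and is false for every $n\ge 3$, over every algebraically closed field of characteristic zero.
\end{corollary}

Section~\ref{sec:idea} explains the mechanism on a surface and on one threefold. Sections~\ref{sec:forms} and~\ref{sec:construction} attach a member of $\mathcal{F}_n$ to each suitable hypersurface $Z'\subset(\mathbb{P}^1)^{n-1}$ and prove (1). Section~\ref{sec:count} turns an invariant that is additive under blow-ups into an inequality that every open subset of this variety must satisfy. Sections~\ref{sec:three} and~\ref{sec:four} choose the hypersurfaces and the invariants for $n=3$ and $n\ge4$. Section~\ref{sec:bounded} proves (2), and Section~\ref{sec:mild} proves (3).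

\section{The idea in dimensions two and three}\label{sec:idea}

In this section $\mathbb{K}=\mathbb{C}$. The pairs we consider are normal projective models of a torus on which the invariant volume form $\omega$ has no zeros, with $B$ the divisor of poles of $\omega$; all of them have birational complexity zero (Lemma~\ref{lem:toric}). To get rid of the torus one must contract a divisor that meets it, without creating zeros of $\omega$.

\subsection*{Exchanging a fiber on a surface}

Let $P'=\mathbb{P}^1_u\times\mathbb{P}^1_z$ and $\omega=\frac{du}{u}\wedge\frac{dz}{z}$. Fix $a\in\mathbb{C}^*$ and let $S'$ be the fiber $\{u=a\}$. Blow up the points $(a,0)$ and $(a,\infty)$, with exceptional curves $E_0$ and $E_\infty$. In the chart $z=(u-a)w$ with coordinates $(u,w)$ we have $E_0=\{u=a\}$, and $\frac{dz}{z}=\frac{du}{u-a}+\frac{dw}{w}$ gives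
\[
\omega=\frac{du}{u}\wedge\frac{dw}{w}.
\]
So $\omega$ has neither a zero nor a pole along $E_0$, and by the symmetry $z\leftrightarrow 1/z$ the same holds along $E_\infty$. The strict transform of $S'$ has self-intersection $-2$. Contracting it gives a surface $X'$, which near the new point is $\{xy=(u-a)^2\}$ with $x=(u-a)z$ and $y=(u-a)/z$; see Figure~\ref{fig:exchange}. The torus with coordinates $(u,z)$ no longer embeds in $X'$ by the given birational map. But the chart $(u,w)$ misses $S'$, which meets $E_0$ at $w=\infty$, so the chart embeds in $X'$, and it contains the torus with coordinates $(u,w)$. We have lost $S'$ and gained $E_0$, which plays the same role.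

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\foreach \s in {0,4.6,9.2} {
  \draw[gray] (\s-0.9,0) -- (\s+0.9,0);
  \draw[gray] (\s-0.9,2.4) -- (\s+0.9,2.4);
}
\node[left] at (-0.9,0) {\small $z=0$};
\node[left] at (-0.9,2.4) {\small $z=\infty$};
\draw[thick] (0,-0.3) -- (0,2.7);
\fill (0,0) circle (2pt); \fill (0,2.4) circle (2pt);
\node[right] at (0,1.2) {\small $S'$};
\draw[thick] (4.1,-0.3) -- (5.1,1.0);
\draw[thick] (4.9,0.5) -- (4.9,1.9);
\draw[thick] (5.1,1.4) -- (4.1,2.7);
\node[left] at (4.55,0.45) {\small $E_0$};
\node[left] at (4.55,1.95) {\small $E_\infty$};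
\node[right] at (5.0,1.2) {\small $S'$};
\draw[thick] (8.7,-0.3) -- (9.7,1.45);
\draw[thick] (9.7,0.95) -- (8.7,2.7);
\fill (9.557,1.2) circle (2pt);
\node[left] at (9.1,0.55) {\small $E_0$};
\node[left] at (9.1,1.85) {\small $E_\infty$};
\draw[->] (3.2,1.2) -- (1.5,1.2);
\draw[->] (6.3,1.2) -- (8.0,1.2);
\node at (0,-0.8) {$P'$}; \node at (9.2,-0.8) {$X'$};
\end{tikzpicture}
\caption{One fiber of a $\mathbb{P}^1$-bundle $P'$ with fiber coordinate $z$ (left). Blowing up its points $z=0$ and $z=\infty$ gives a chain $E_0,S',E_\infty$ with self-intersections $-1,-2,-1$ (middle). Contracting $S'$ gives two lines through a singular point of $X'$ (right). The gray curves are the sections $z=0$ and $z=\infty$.}\label{fig:exchange}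
\end{figure}

\subsection*{Breaking the symmetry}

Now let $P'=\mathbb{P}^1_u\times\mathbb{P}^1_v\times\mathbb{P}^1_z$ and perform the same operation over every point of an irreducible curve $Z'\subset\mathbb{P}^1_u\times\mathbb{P}^1_v$, given in the torus by a Laurent polynomial $F(u,v)=0$. The surfaces $S'$, $E_0$, $E_\infty$ are all birational to $Z'\times\mathbb{P}^1$. However complicated $Z'$ is, the threefold $X'$ contains the torus with coordinates $(u,v,z/F)$: the contracted surface $S'$ is replaced by $E_0$, which has the same birational type.

To prevent this we divide by an involution that swaps $E_0$ and $E_\infty$ and maps $S'$ to itself. The inversion $z\mapsto 1/z$ swaps the two, but it changes the sign of $\omega=\frac{du}{u}\wedge\frac{dz}{z}\wedge\frac{dv}{v}$. We restore the sign by inverting $u$ as well, put $\sigma(u,v,z)=(1/u,v,1/z)$, and take $Z'$ invariant under $u\mapsto 1/u$. On $X=X'/\sigma$ the surfaces $E_0,E_\infty$ have one image $E$, birational to $Z'\times\mathbb{P}^1$, while the image $S$ of $S'$ on $P=P'/\sigma$ is birational to $(Z'/\sigma)\times\mathbb{P}^1$ (Proposition~\ref{prop:divisors}). Thus $X$ arises from $P$ by extracting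 $E$ and contracting $S$, and these surfaces now have different birational types. The form $\omega$ descends and is again the invariant form of a torus (Lemma~\ref{lem:rh}), so $X\in\mathcal{F}_3$.

\subsection*{A threefold without a torus}

Let $Z'$ be the curve $v^2=(u+1/u)^3-1$. Its normalization $C'$ is the double cover of $\mathbb{P}^1_u$ branched at $0$, $\infty$ and the six roots of $(u^2+1)^3=u^3$, so it has genus $3$. The quotient $C=C'/\sigma$ is the elliptic curve $v^2=s^3-1$, where $s=u+1/u$. We claim that $X$ contains no open subset isomorphic to $\mathbb{G}_m^3$.

Suppose it does. This gives a birational map between $X$ and $\mathbb{P}^3$ under which every prime divisor of $\mathbb{P}^3$, except perhaps the four coordinate planes, is a divisor on $X$. Let $\tilde X$ be a smooth projective model on which $S$ and all divisors of $X$ are present. One obtains it from a resolution of $P$ with $b_3=0$ by blowing up points and then one curve isomorphic to $C'$, whose exceptional divisor is $E$ (Lemma~\ref{lem:model}). Blowing up a point does not change the intermediate Jacobian of a threefold, and blowing up a curve $\Lambda$ multiplies it by $J(\Lambda)$.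 Hence $J(\tilde X)=J(C')$.

Factor $\tilde X\dashrightarrow\mathbb{P}^3$ into blow-ups and blow-downs with smooth centers, and keep a ledger of the factors of the intermediate Jacobian. Each time a surface birational to $\Lambda\times\mathbb{P}^1$ is created, $J(\Lambda)$ is added, and each time such a surface is contracted, $J(\Lambda)$ is removed. Principally polarized abelian varieties decompose uniquely into indecomposable factors, so the ledger makes sense, and surfaces that appear and disappear again cancel. What remains is this. The divisors of $\mathbb{P}^3$ that are missing on $\tilde X$ are among the coordinate planes and contribute nothing. Since $J(\mathbb{P}^3)=0$, the product of the $J(\Lambda)$ over the divisors of $\tilde X$ that are missing on $\mathbb{P}^3$ must be $J(\tilde X)=J(C')$. One of these divisors is $S$: it is not a divisor on $X$, and it is not a coordinate plane because it is not rational. So the elliptic curve $J(C)$ is a factor of $J(C')$, which is indecomposable of dimension $3$. This is a contradiction.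

Upstairs the same ledger balances. There one blows up two copies of $C'$, which gives $J(C')\times J(C')$, and the torus $(u,v,z/F)$ misses $S'$ and $E_\infty$, each of which accounts for one factor $J(C')$.

Two features guide the general proof. First, if the torus is replaced by the fibers of an arbitrary family, the boundary divisors contribute to the ledger, but by a bounded amount; so we let the genus of $C$ grow. Second, the polarization is essential. Since $H^1(C,\mathbb{Q})=H^1(C',\mathbb{Q})^\sigma$, the Jacobian $J(C)$ is a factor of $J(C')$ up to isogeny, and a ledger kept up to isogeny gives no contradiction. In the same way the rational cohomology of $Z'/\sigma$ is a summand of that of $Z'$ in every dimension. We need an integral invariant that can be large on a quotient and zero on its double cover. For $n\ge4$ cup product no longer pairs $H^3$ with itself, but blow-up centers may be surfaces, and torsion in $H_1$ of a surface is such an invariant.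

\section{Volume forms and crepant models of the torus}\label{sec:forms}

For birational varieties we identify function fields by the birational map under discussion. A \emph{divisorial valuation} of a function field is $\nu=\operatorname{ord}_G$ for a prime divisor $G$ on some normal model. Its residue field $\kappa(\nu)$ is the function field of $G$, and for a rational top form $\omega$ the order $\operatorname{ord}_\nu(\omega)$ of $\omega$ along $G$ depends only on $\nu$. For a normal variety $M$ let
\[
\mathcal{V}(M)=\{\operatorname{ord}_G : G\subset M \text{ a prime divisor}\}.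
\]
We do not distinguish a prime divisor from its valuation. If $M\to N$ is a proper birational morphism of normal varieties, then $\mathcal{V}(N)\subset\mathcal{V}(M)$, because the inverse map is defined in codimension one.

Let $X$ be normal and $B$ a $\mathbb{Q}$-divisor with $K_X+B$ $\mathbb{Q}$-Cartier. For a birational morphism $f:V\to X$ from a normal variety write $K_V=f^*(K_X+B)+\sum_G a(G,X,B)\,G$, where $K_V$ and $K_X$ are the divisors of the same rational top form. The \emph{discrepancy} $a(\nu,X,B)$ depends only on the valuation $\nu=\operatorname{ord}_G$. A pair $(X,B)$ with $B\ge0$ is \emph{log canonical} (lc) if $a(\nu,X,B)\ge-1$ for all $\nu$, and \emph{klt} if $a(\nu,X,B)>-1$ for all $\nu$. The variety $X$ is klt if $(X,0)$ is, and \emph{canonical} if $a(\nu,X,0)\ge0$ for all $\nu$. Two pairs on birational projective varieties are \emph{crepant birational} if the pullbacks of $K_X+B$ and $K_Y+B_Y$ to a common resolution agree, that is, if all their discrepancies agree.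

\begin{theorem}[Brown--McKernan--Svaldi--Zong \cite{BMSZ}]\label{thm:bmsz}
Let $(X,\Delta)$ be lc with $X$ proper and $-(K_X+\Delta)$ nef. Let $\sum a_iS_i\le\Delta$ with $a_i\ge0$ and $S_i$ effective Weil divisors, and let $r$ be the rank of the span of the $S_i$ modulo algebraic equivalence. Then $\dim X+r-\sum a_i\ge0$.
\end{theorem}

Apply this to the decomposition of $B$ into prime components. Since $r\le\dim\operatorname{Cl}_{\mathbb{Q}}(X)$, every log Calabi--Yau pair has $c(X,B)\ge0$. This lower bound is all we use. It reduces membership in $\mathcal{F}_n$ to a condition in codimension one.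

\begin{lemma}\label{lem:toric}
Let $X$ be a normal projective $n$-fold with $\mathbb{K}(X)=\mathbb{K}(r_1,\dots,r_n)$, and let $\omega=\frac{dr_1}{r_1}\wedge\dots\wedge\frac{dr_n}{r_n}$. Then $\operatorname{ord}_\nu(\omega)\ge-1$ for every divisorial valuation $\nu$. If $\operatorname{ord}_G(\omega)\le0$ for all prime divisors $G\subset X$, then $B=-\operatorname{div}_X(\omega)$ is effective and reduced, $K_X+B\sim0$, the pair $(X,B)$ is lc, and $c_{\rm bir}(X,B)=0$.
\end{lemma}

\begin{proof}
Realize $\nu$ on a smooth projective model $V$ on which the zeros and poles of all $r_i$ lie in a simple normal crossing divisor $\Delta$. Locally $r_i$ is a unit times a Laurent monomial in the equations of the components of $\Delta$, so $dr_i/r_i$ is a section of $\Omega^1_V(\log\Delta)$. Hence $\omega$ is a section of $\Omega^n_V(\log\Delta)=\mathcal{O}_V(K_V+\Delta)$, and $\operatorname{ord}_\nu(\omega)\ge-1$.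

Under the hypothesis, the coefficients of $B$ are $0$ or $1$. With $K_X=\operatorname{div}_X(\omega)$ we have $K_X+B=0$, so $a(\nu,X,B)=\operatorname{ord}_\nu(\omega)\ge-1$ for all $\nu$, and $(X,B)$ is lc. On $\mathbb{P}^n$ with torus coordinates $r_i$ the divisor of $\omega$ is $-\sum_{i=0}^nH_i$, where the $H_i$ are the coordinate hyperplanes, so the discrepancies of $(\mathbb{P}^n,\sum H_i)$ are also the numbers $\operatorname{ord}_\nu(\omega)$. Thus $(X,B)$ is crepant birational to a pair of complexity $n+1-(n+1)=0$, and no model has negative complexity.
\end{proof}

\section{The variety attached to an invariant hypersurface}\label{sec:construction}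

Let $n\ge3$. Let $W=(\mathbb{P}^1)^{n-1}$ with coordinates $u,v_1,\dots,v_{n-2}$ and toric boundary $\partial W$, and let $P'=W\times\mathbb{P}^1_z$. Let $\sigma$ be the involution $(u,v,z)\mapsto(1/u,v,1/z)$ of $P'$, and also the induced involution $(u,v)\mapsto(1/u,v)$ of $W$. Put
\[
\omega=\frac{du}{u}\wedge\frac{dz}{z}\wedge\frac{dv_1}{v_1}\wedge\dots\wedge\frac{dv_{n-2}}{v_{n-2}},\qquad
\eta=\frac{du}{u}\wedge\frac{dv_1}{v_1}\wedge\dots\wedge\frac{dv_{n-2}}{v_{n-2}},
\]
so that $\omega=\pm\eta\wedge\frac{dz}{z}$ and $\sigma^*\omega=\omega$. The quotient is
\[
P=P'/\sigma=\Sigma\times(\mathbb{P}^1)^{n-2},\qquad \Sigma=(\mathbb{P}^1_u\times\mathbb{P}^1_z)/\big((u,z)\sim(1/u,1/z)\big).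
\]

\subsection*{The quotient is a crepant model of a torus}

The form $\omega$ descends to $P$, but to apply Lemma~\ref{lem:toric} we need invariant functions in which it is again a product of logarithmic forms. The function $s=u+1/u$ generates the invariants of $\mathbb{K}(u)$. As a second coordinate we want an invariant function of degree one in $z$, and $r=(u+z)/(1+uz)$ is one. In the coordinates $(s,r)$ the form turns out to be $ds\wedge dr/h$ with $h=r^2-sr+1$. Since $h$ has degree one in $s$, it can replace $s$ as a coordinate.

\begin{lemma}\label{lem:rh}
Let $s=u+\frac1u$, $r=\frac{u+z}{1+uz}$ and $h=r^2-sr+1$. Then $\mathbb{K}(u,z)^\sigma=\mathbb{K}(r,h)$ and $\frac{du}{u}\wedge\frac{dz}{z}=\frac{dr}{r}\wedge\frac{dh}{h}$.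
\end{lemma}

\begin{proof}
We have $\sigma^*r=\frac{u^{-1}+z^{-1}}{1+u^{-1}z^{-1}}=r$, so $s,r,h$ are invariant. As a function of $z$, $r$ is a M\"obius transformation of determinant $1-u^2\ne0$, so $\mathbb{K}(u,z)=\mathbb{K}(u,r)$. Since $u^2-su+1=0$, this field has degree at most $2$ over $\mathbb{K}(s,r)\subset\mathbb{K}(u,z)^\sigma$, and hence $\mathbb{K}(u,z)^\sigma=\mathbb{K}(s,r)$. From $s=(r^2+1-h)/r$ we get $\mathbb{K}(s,r)=\mathbb{K}(r,h)$.

Factor $h=(r-u)(r-u^{-1})$. From $r-u=\frac{z(1-u^2)}{1+uz}$ and $r-u^{-1}=\frac{u^2-1}{u(1+uz)}$ we find
\[
h=-\frac{z(1-u^2)^2}{u(1+uz)^2},\qquad \frac{\partial r}{\partial z}=\frac{1-u^2}{(1+uz)^2},\qquad ds=\frac{u^2-1}{u^2}\,du .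
\]
Therefore
\[
\frac{ds\wedge dr}{h}=\frac{u^2-1}{u^2}\cdot\frac{1}{h}\frac{\partial r}{\partial z}\,du\wedge dz
=\frac{u^2-1}{u^2}\cdot\frac{-u}{z(1-u^2)}\,du\wedge dz=\frac{du}{u}\wedge\frac{dz}{z}.
\]
Finally $dh=(2r-s)\,dr-r\,ds$, so $dr\wedge dh=r\,ds\wedge dr$ and $\frac{dr}{r}\wedge\frac{dh}{h}=\frac{ds\wedge dr}{h}$.
\end{proof}

\subsection*{The conic bundle}

Call a hypersurface $Z'\subset W$ \emph{admissible} if it is defined over $\mathbb{Q}$, geometrically irreducible, and
\begin{enumerate}
\item[(a)] $\sigma(Z')=Z'$;
\item[(b)] $Z'\not\subset\partial W$;
\item[(c)] $Z'\ne\{u=1\}$ and $Z'\neq\{u=-1\}$.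
\end{enumerate}
The fixed locus of $\sigma$ on $W$ is $\{u=\pm1\}$, so (c) says that $\sigma$ acts non-trivially on $Z'$; without it $Z'/\sigma=Z'$ and the asymmetry of Section~\ref{sec:idea} is lost. For $n=2$ there would be no admissible hypersurface, since the only $\sigma$-invariant points of $\mathbb{G}_m$ are $\pm1$.

Fix an admissible $Z'$. The exchange of Figure~\ref{fig:exchange} must now be carried out over all of $Z'$, which may be singular, and the result must be projective with an action of $\sigma$. Writing down the equation settles all of this at once. Let $u=u_1/u_0$, and let $F$ be the irreducible multihomogeneous form over $\mathbb{Q}$ that defines $Z'$; it is a section of a line bundle $L$ on $W$. By (a), interchanging $u_0$ and $u_1$ multiplies $F$ by a constant $\epsilon$, and $\epsilon^2=1$. Consider the $\mathbb{P}^2$-bundle over $W$ with fiber coordinates $[x:y:w]$, where $x,y\in L_a$ and $w\in\mathbb{K}$ over $a\in W$. Concretely, under rescaling of the homogeneous coordinates of $W$, $x$ and $y$ transform like $F$ and $w$ is unchanged. Let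
\[
X'=\{xy=F^2w^2\},\qquad \pi:X'\to W,
\]
and let $\sigma$ act by interchanging $u_0,u_1$ and sending $[x:y:w]$ to $[\epsilon y:\epsilon x:w]$. This is an involution that preserves the equation. Put
\[
X=X'/\sigma .
\]

The fibers of $\pi$ are conics: smooth over $W\setminus Z'$, and pairs of lines $xy=0$ over $Z'$. The variety $X'$ is irreducible, because each component of a hypersurface in the $(n+1)$-dimensional bundle has dimension at least $n$, the part over $Z'$ has dimension $n-1$, and the part over $W\setminus Z'$ is a $\mathbb{P}^1$-bundle. It is normal by Serre's criterion. As a hypersurface in a smooth variety it is $S_2$. After a local trivialization of $L$, it is the graph $x=F^2w^2$ in the chart $y=1$ and the graph $y=F^2w^2$ in the chart $x=1$, and both are smooth. In the chart $w=1$ the gradient of $xy-F^2$ is $(y,x,-2F\,dF)$, which vanishes on $X'$ exactly along $\{x=y=F=0\}$, of codimension $2$ in $X'$.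

Put $z=x/(Fw)$. Over $W\setminus Z'$ this identifies $X'$ with $(W\setminus Z')\times\mathbb{P}^1_z$; the inverse is $[x:y:w]=[Fz^2:F:z]$. Moreover $\sigma^*z=\epsilon y/(\epsilon Fw)=y/(Fw)=1/z$, so the identification is $\sigma$-equivariant. Thus $X$ and $P$ are normal, projective and birational. Everything is defined over $\mathbb{Q}$, and quotients by $\sigma$ commute with extension of the ground field.

\subsection*{The exchanged divisors}

Over $Z'$ the variety $P'$ has the single prime divisor $S'=Z'\times\mathbb{P}^1$, and $X'$ has the two prime divisors $E_0=\{F=x=0\}$ and $E_\infty=\{F=y=0\}$, which are $\mathbb{P}^1$-bundles over $Z'$ swapped by $\sigma$. The chart $y=1$ of $X'$, over an open set $W^\circ\subset W$ on which $L$ is trivialized, is $W^\circ\times\mathbb{A}^1_w$, and there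
\begin{equation}\label{eq:chart}
z=Fw,\qquad E_0=\{F=0\},\qquad \operatorname{ord}_{E_0}(F)=\operatorname{ord}_{E_0}(z)=1 .
\end{equation}
Let $S\subset P$ be the image of $S'$, and $E\subset X$ the common image of $E_0$ and $E_\infty$.

\begin{proposition}\label{prop:divisors}
Let $Z'$ be admissible.
\begin{enumerate}
\item[(i)] $\mathcal{V}(X)=(\mathcal{V}(P)\setminus\{S\})\cup\{E\}$, with $S\in\mathcal{V}(P)\setminus\mathcal{V}(X)$ and $E\notin\mathcal{V}(P)$.
\item[(ii)] The quotient maps $X'\to X$ and $P'\to P$ are \'etale at the generic point of every prime divisor.
\item[(iii)] $\kappa(E)=\mathbb{K}(Z')(w)$ and $\kappa(S)=\mathbb{K}(Z')^\sigma(r)$, with $w$ and $r$ transcendental. So $E$ is birational to $Z'\times\mathbb{P}^1$, and $S$ is birational to $(Z'/\sigma)\times\mathbb{P}^1$.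
\end{enumerate}
\end{proposition}

\begin{proof}
(i) Prime divisors that do not lie over $Z'$ meet the common open set $(W\setminus Z')\times\mathbb{P}^1$, so they are the same on $X'$ and on $P'$. The orders of $z$ along $E_0,S',E_\infty$ are $1,0,-1$, by \eqref{eq:chart} and the symmetry $x\leftrightarrow y$, so these three valuations are distinct. Hence $\mathcal{V}(X')=(\mathcal{V}(P')\setminus\{S'\})\cup\{E_0,E_\infty\}$, with $S'\notin\mathcal{V}(X')$ and $E_0,E_\infty\notin\mathcal{V}(P')$. Prime divisors on a quotient by $\sigma$ correspond to $\sigma$-orbits of prime divisors upstairs, and (i) follows.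

(ii) A quotient by an involution is \'etale at the generic point of a prime divisor $G$ unless the involution fixes $G$ pointwise. Suppose $\sigma$ fixes $G$ pointwise. The image of $G$ in $W$ lies in $\{u=\pm1\}$ and has dimension at least $n-2$, because the fibers over $W$ are curves; so it is $\{u=1\}$ or $\{u=-1\}$. By (c) this is not $Z'$, so $G$ is the closure of $(\{u=\pm1\}\setminus Z')\times\mathbb{P}^1_z$ for one choice of sign. There $\sigma$ acts by $z\mapsto1/z$, which is not the identity.

(iii) The function field of the image of a prime divisor $G$ is the field of invariants of $\kappa(G)$ under the stabilizer of $G$. The stabilizer of $E_0$ is trivial, so $\kappa(E)=\kappa(E_0)=\mathbb{K}(Z')(w)$. For $S$ we get $\kappa(S)=\mathbb{K}(Z')(z)^\sigma$. By (c), $1-u^2\ne0$ in $\mathbb{K}(Z')$, so $r$ is a M\"obius transformation of $z$ over $\mathbb{K}(Z')$, and $\mathbb{K}(Z')(z)=\mathbb{K}(Z')(r)$. This field has degree $2$ over $\mathbb{K}(Z')^\sigma(r)$, because $\sigma$ acts non-trivially on $\mathbb{K}(Z')$, and $\mathbb{K}(Z')^\sigma(r)$ consists of invariants. So it is the field of invariants.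
\end{proof}

\begin{proposition}\label{prop:member}
Let $Z'$ be admissible and $B=-\operatorname{div}_X(\omega)$. Then $B$ is effective and reduced, $(X,B)$ is lc, $K_X+B\sim0$ and $c_{\rm bir}(X,B)=0$. The components of $B$ are the images of the toric boundary divisors of $P'$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:rh}, $\mathbb{K}(X)=\mathbb{K}(r,h,v_1,\dots,v_{n-2})$, and $\omega$ is the product of the logarithmic differentials of these generators. By Lemma~\ref{lem:toric} it remains to compute the orders of $\omega$ along the divisors of $X$, and by Proposition~\ref{prop:divisors}(ii) these can be computed upstairs. On $P'$ the divisor of $\omega$ is minus the toric boundary, which does not contain $S'$ by (b). In the chart \eqref{eq:chart} we have $\frac{dz}{z}=\frac{dF}{F}+\frac{dw}{w}$, and $\eta\wedge dF=0$ because both factors come from the $(n-1)$-dimensional variety $W$. So $\omega=\pm\eta\wedge\frac{dw}{w}$. At the generic point of $E_0$ the function $w$ is a unit, and by (b) so are $u$ and the $v_i$. Hence $\operatorname{ord}_E(\omega)=\operatorname{ord}_{E_0}(\omega)=0$. Now Proposition~\ref{prop:divisors}(i) gives $\operatorname{ord}_G(\omega)\le0$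 for all $G\subset X$, with poles exactly along the images of the toric boundary divisors.
\end{proof}

The varieties $X_g$ of Theorem~\ref{thm:main} will be the varieties $X$ attached to admissible hypersurfaces chosen in Sections~\ref{sec:three} and~\ref{sec:four}. Proposition~\ref{prop:member} then gives part (1).

\section{Counting divisors along a birational map}\label{sec:count}

In Sections~\ref{sec:count}--\ref{sec:four} all topological and Hodge-theoretic statements are over $\mathbb{C}$. The difficulty in part (2) is that an open subset of $X$ may be identified with a fiber $\mathcal{U}_t$ by an arbitrary isomorphism, about which we know nothing. What we do control is which divisorial valuations are present on $X$ and on a compactification of $\mathcal{U}_t$. The ledger of Section~\ref{sec:idea} depends on these sets alone, and we now make it precise.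

A \emph{blow-up count} in dimension $n$ is a pair $(I,\lambda)$ as follows: $I$ is an isomorphism invariant of smooth projective rational $n$-folds with values in $\mathbb{Z}_{\ge0}$; $\lambda$ assigns to each divisorial valuation $\nu$ of the function field of such a variety a number in $\mathbb{Z}_{\ge0}$ that depends only on the isomorphism class of $\kappa(\nu)$ over $\mathbb{C}$; and
\begin{equation}\label{eq:count}
I(\operatorname{Bl}_AM)=I(M)+\lambda(E_A)
\end{equation}
for every blow-up along a smooth irreducible center $A\subset M$ of codimension at least $2$, with exceptional divisor $E_A$.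

We use the weak factorization theorem of Abramovich--Karu--Matsuki--W{\l}odarczyk and W{\l}odarczyk: every birational map $M\dashrightarrow N$ of smooth projective varieties is a composition $M=M_0\dashrightarrow M_1\dashrightarrow\dots\dashrightarrow M_m=N$ in which all $M_i$ are smooth projective and each step, or its inverse, is a blow-up along a smooth irreducible center.

\begin{lemma}\label{lem:ledger}
Let $(I,\lambda)$ be a blow-up count, and let $M\dashrightarrow N$ be a birational map of smooth projective rational $n$-folds. Then
\[
I(M)-I(N)=\sum_{\nu\in\mathcal{V}(M)\setminus\mathcal{V}(N)}\lambda(\nu)-\sum_{\nu\in\mathcal{V}(N)\setminus\mathcal{V}(M)}\lambda(\nu).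
\]
\end{lemma}

\begin{proof}
Let $\chi_M$ be the indicator function of $\mathcal{V}(M)$ on the set of all divisorial valuations. Since $M$ and $N$ share a dense open subset, $\chi_M-\chi_N$ has finite support, and the right side is $\delta(M,N)=\sum_\nu(\chi_M-\chi_N)(\nu)\,\lambda(\nu)$. Along a weak factorization, $\chi_M-\chi_N=\sum_i(\chi_{M_{i-1}}-\chi_{M_i})$, so $\delta(M,N)=\sum_i\delta(M_{i-1},M_i)$; the left side telescopes in the same way. Both sides change sign when $M$ and $N$ are interchanged. For a single blow-up we have $\mathcal{V}(\operatorname{Bl}_AM)=\mathcal{V}(M)\cup\{E_A\}$, and the formula is \eqref{eq:count}.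
\end{proof}

The lemma needs smooth models, and $X$ is singular. We replace it by a smooth model $\tilde X$ that contains all divisors of $X$ and also $S$, so that $S$ enters the count.

\begin{proposition}\label{prop:ineq}
Let $Z'$ be admissible, $(I,\lambda)$ a blow-up count, and $\tilde X$ a smooth projective model of $X$ with $\mathcal{V}(X)\cup\{S\}\subset\mathcal{V}(\tilde X)$. Let $Y$ be a smooth projective variety and $D_1,\dots,D_k\subset Y$ prime divisors such that $Y\setminus\bigcup_iD_i$ is isomorphic to an open subset of $X$ that is not empty. Then
\[
\lambda(S)\le I(\tilde X)+\sum_{i=1}^k\lambda(D_i).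
\]
\end{proposition}

\begin{proof}
The isomorphism identifies the function fields; in particular $Y$ is rational. A prime divisor of $Y$ other than the $D_i$ meets the common open set, so it is also a divisor on $X$. Hence
\[
\mathcal{V}(Y)\setminus\mathcal{V}(\tilde X)\subset\mathcal{V}(Y)\setminus\mathcal{V}(X)\subset\{D_1,\dots,D_k\}.
\]
If $S\in\mathcal{V}(Y)$, then $S$ is one of the $D_i$, because $S\notin\mathcal{V}(X)$, and the inequality holds since $I,\lambda\ge0$. Otherwise $S\in\mathcal{V}(\tilde X)\setminus\mathcal{V}(Y)$, and Lemma~\ref{lem:ledger} gives $I(\tilde X)\ge I(\tilde X)-I(Y)\ge\lambda(S)-\sum_i\lambda(D_i)$.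
\end{proof}

Since $I(Y)$ enters with a favorable sign, no bound on $Y$ itself will be needed, only on its boundary divisors.

To use the inequality we must compute $I(\tilde X)$. Resolving $X$ directly would hide this number, so we build $\tilde X$ from $P$ by blow-ups with known centers. The involution of $\mathbb{P}^1_u\times\mathbb{P}^1_z$ has the four fixed points $u=\pm1$, $z=\pm1$ and acts there by $-1$ on the tangent plane, so $\Sigma$ has four $A_1$ points. Let $\tilde\Sigma\to\Sigma$ be the minimal resolution, a smooth projective surface that is rational by Lemma~\ref{lem:rh}, and put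
\[
P_0=\tilde\Sigma\times(\mathbb{P}^1)^{n-2}.
\]
A smooth projective rational surface is simply connected, so $H^*(\tilde\Sigma,\mathbb{Z})$ is torsion-free and concentrated in even degrees. By the K\"unneth formula the same holds for $H^*(P_0,\mathbb{Z})$.

Let $\Gamma'=Z'\times\{z=0\}\subset P'$ and let $\Gamma\subset P$ be its image. On the open set $\{z\ne\pm1\}$ the involution acts freely, and $\sigma(\Gamma')\subset\{z=\infty\}$ is disjoint from $\Gamma'$. So $\Gamma\cong Z'$, the variety $P$ is smooth along $\Gamma$, and we regard $\Gamma$ as a subvariety of $P_0$.

\begin{lemma}\label{lem:model}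
Let $P_1\to P_0$ be a sequence of blow-ups along smooth irreducible centers $A_1,\dots,A_m$ of codimension at least $2$ that is an isomorphism over the generic point of $\Gamma$, and assume that the strict transform $\Gamma_1$ of $\Gamma$ is smooth. Then $\tilde X=\operatorname{Bl}_{\Gamma_1}P_1$ is smooth projective, its last exceptional divisor is $E$, and $\mathcal{V}(X)\cup\{S\}\subset\mathcal{V}(\tilde X)$. For every blow-up count,
\[
I(\tilde X)=I(P_0)+\sum_{j=1}^m\lambda(E_{A_j})+\lambda(E).
\]
\end{lemma}

\begin{proof}
Let $W^\circ\subset W$ be an open set that meets $Z'$, on which $L$ is trivial and $Z'$ is smooth. The blow-up of $W^\circ\times\mathbb{A}^1_z$ along $\{F=z=0\}$ has the chart $z=Fw$, isomorphic to $W^\circ\times\mathbb{A}^1_w$, in which the exceptional divisor is $\{F=0\}$. This is the chart \eqref{eq:chart}. So $E_0$ is the exceptional divisor of the blow-up of $P'$ along $\Gamma'$, over the generic point of $\Gamma'$. Near $\Gamma$ the map $P'\to P$ is \'etale and the preimage of $\Gamma$ is $\Gamma'\sqcup\sigma(\Gamma')$. Blow-ups commute with flat base change, so the exceptional divisor over the generic point of $\Gamma$ lies under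 $E_0$, and it is $E$. Since $P_1\to P$ is an isomorphism over the generic point of $\Gamma$, the exceptional divisor of $\tilde X\to P_1$ is $E$. The morphism $\tilde X\to P$ is proper and birational, so $\mathcal{V}(\tilde X)\supset\mathcal{V}(P)\cup\{E\}=\mathcal{V}(X)\cup\{S\}$ by Proposition~\ref{prop:divisors}(i). The formula is \eqref{eq:count} applied $m+1$ times.
\end{proof}

Such sequences exist by Hironaka's embedded resolution: an irreducible closed subvariety of a smooth projective variety is made smooth by a sequence of blow-ups along smooth irreducible centers, each contained in the singular locus of the current strict transform. What remains is to find a count and hypersurfaces $Z'$ with $\lambda(E)=0$, that is, zero on $Z'\times\mathbb{P}^1$, while $\lambda(S)$, the value on $(Z'/\sigma)\times\mathbb{P}^1$, cannot be matched by a bounded boundary.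

\section{Threefolds: the intermediate Jacobian}\label{sec:three}

Let $n=3$, $g\ge1$, and write $v=v_1$.

\subsection*{The curve}

Let $q(s)=s^{2g+1}-1$ and let $Z'\subset\mathbb{P}^1_u\times\mathbb{P}^1_v$ be the closure of $v^2=q(u+1/u)$. The roots of $q$ are simple and different from $\pm2$, and the map $u\mapsto u+1/u$ is unramified over $s\ne\pm2$. So $q(u+1/u)$ has $4g+2$ simple zeros in $\mathbb{G}_m$ and poles of odd order $2g+1$ at $0$ and $\infty$. It is not a square, hence $Z'$ is geometrically irreducible; it is $\sigma$-invariant, and $u,v$ are non-constant on it. So $Z'$ is admissible, and we let $X_g$ be the associated threefold. The normalization $C'$ of $Z'$ is a double cover of $\mathbb{P}^1_u$ with $4g+4$ branch points, so it has genus $2g+1$. The curve $C=C'/\sigma$ has function field $\mathbb{K}(s,v)$ with $v^2=q(s)$, so it has genus $g$. By Proposition~\ref{prop:divisors}(iii), $S$ is birational to $C\times\mathbb{P}^1$ and $E$ to $C'\times\mathbb{P}^1$.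

\subsection*{The count}

Let $M$ be a smooth projective threefold with $h^{1,0}=h^{3,0}=0$, for instance a rational one. Its intermediate Jacobian $J(M)$ is the quotient of $H^2(M,\Omega^1_M)$ by the image of $H^3(M,\mathbb{Z})$. It has dimension $b_3(M)/2$, and cup product on $H^3(M,\mathbb{Z})$ modulo torsion makes it a principally polarized abelian variety (ppav). A non-zero ppav is \emph{indecomposable} if it is not a product of two non-zero ppav. We use two results of Clemens--Griffiths.
\begin{enumerate}
\item[(A)] Blowing up a point does not change $J(M)$, and $J(\operatorname{Bl}_\Lambda M)\cong J(M)\times J(\Lambda)$ as ppav for a smooth irreducible curve $\Lambda\subset M$.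
\item[(B)] Every ppav is a product of indecomposable ppav, and the factors are unique up to isomorphism and order.
\end{enumerate}
The Jacobian of a curve $\Lambda$ of genus $\gamma\ge1$ is indecomposable. Indeed, its theta divisor is the image of $\operatorname{Sym}^{\gamma-1}\Lambda$, hence irreducible, while the theta divisor $\Theta_1\times J_2+J_1\times\Theta_2$ of a product $J_1\times J_2$ is reducible.

Let $I(M)$ be the number of indecomposable factors of $J(M)$ isomorphic to $J(C)$. Let $\lambda(\nu)=1$ if $\kappa(\nu)\cong\mathbb{C}(\Lambda\times\mathbb{P}^1)$ for a smooth projective curve $\Lambda$ with $J(\Lambda)\cong J(C)$ as ppav, and $\lambda(\nu)=0$ otherwise.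

\begin{proposition}\label{prop:three}
The pair $(I,\lambda)$ is a blow-up count in dimension $3$. We have $\lambda(S)=1$, there is a model $\tilde X$ of $X_g$ as in Lemma~\ref{lem:model} with $I(\tilde X)=0$, and $\lambda(D)=0$ for every smooth prime divisor $D$ with $b_1(D)<2g$.
\end{proposition}

\begin{proof}
The first Betti number is a birational invariant of smooth projective varieties, so $\lambda(D)=1$ forces $b_1(D)=2g$. This proves the last claim, and with (A) it proves \eqref{eq:count} for the blow-up of a point, where $E_A\cong\mathbb{P}^2$. If $A$ is a curve, then $E_A$ is birational to $A\times\mathbb{P}^1$. By (A) and (B), $I$ increases by $1$ if $J(A)\cong J(C)$ and by $0$ otherwise, since $J(A)$ is zero or indecomposable. This increase is $\lambda(E_A)$: if $A\times\mathbb{P}^1$ is birational to $\Lambda\times\mathbb{P}^1$ with $\Lambda$ of genus at least $1$, then $A\cong\Lambda$, both being the image of the Albanese map, which is a birational invariant. The value $\lambda(S)=1$ holds by definition.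

We have $J(P_0)=0$ because $b_3(P_0)=0$. Since $\Gamma$ is a curve, the centers of its embedded resolution are points, which contribute $0$. Finally $\lambda(E)=0$, as $b_1(C'\times\mathbb{P}^1)=4g+2\ne2g$. So $I(\tilde X)=0$ by Lemma~\ref{lem:model}.
\end{proof}

\section{Higher dimensions: torsion in $H^4$}\label{sec:four}

Let $n\ge4$ and $g\ge1$. For a finitely generated abelian group $\mathcal{A}$ let $\ell(\mathcal{A})=\dim_{\mathbb{F}_2}(\operatorname{Tors}\mathcal{A}\otimes\mathbb{F}_2)$. It is additive in direct sums. If $\mathcal{A}$ is generated by $N$ elements, then so is its subgroup $\operatorname{Tors}\mathcal{A}$, and $\ell(\mathcal{A})\le N$.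

\subsection*{The count}

Let $I(M)=\ell(H^4(M,\mathbb{Z}))$, and $\lambda(\nu)=\ell(H_1(V,\mathbb{Z}))$ for a smooth projective model $V$ of $\kappa(\nu)$. The latter is well defined because $\pi_1$ is a birational invariant of smooth projective varieties. For a smooth center $A\subset M$ of codimension $c\ge2$ the blow-up formula reads
\[
H^4(\operatorname{Bl}_AM,\mathbb{Z})\cong H^4(M,\mathbb{Z})\oplus\bigoplus_{i=1}^{c-1}H^{4-2i}(A,\mathbb{Z}).
\]
The new summands are $H^2(A,\mathbb{Z})$ and, if $c\ge3$, the torsion-free group $H^0(A,\mathbb{Z})$. By the universal coefficient theorem $\operatorname{Tors}H^2(A,\mathbb{Z})\cong\operatorname{Tors}H_1(A,\mathbb{Z})$, and $\pi_1(E_A)=\pi_1(A)$ because $E_A\to A$ is a projective bundle. So \eqref{eq:count} holds, and $(I,\lambda)$ is a blow-up count. For $n=3$ it would be useless, as $H_1(C\times\mathbb{P}^1,\mathbb{Z})$ has no torsion.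

\subsection*{A double cover that kills torsion}

We need a surface with an involution such that $H_1$ is torsion-free upstairs and has large $2$-torsion downstairs. A fiber bundle whose monodromy acts by $-1$ on $H_1$ of the fiber does this. Let $H$ be the smooth projective curve $\rho^2=t^{2g+1}-1$ of genus $g$, with the involution $j:\rho\mapsto-\rho$. Let $\mathcal{E}$ be the smooth projective curve $k^2=m^4+1$ of genus $1$, with the involution $\tau(m,k)=(-m,-k)$. It has no fixed points: $m=k=0$ is not on the curve, and the two points at infinity, where $k/m^2=\pm1$, are swapped. Let $\sigma=(j,\tau)$ act on $R'=H\times\mathcal{E}$. The action is free, so $R=R'/\sigma$ is a smooth projective surface.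

\begin{lemma}\label{lem:torsion}
Over $\mathbb{C}$ we have $H_1(R',\mathbb{Z})\cong\mathbb{Z}^{2g+2}$ and $H_1(R,\mathbb{Z})\cong(\mathbb{Z}/2)^{2g}\oplus\mathbb{Z}^2$.
\end{lemma}

\begin{proof}
The first claim is the K\"unneth formula. The curve $\mathcal{B}=\mathcal{E}/\tau$ has genus $1$ because $\tau$ is free. The map $R\to\mathcal{B}$ is a fiber bundle with fiber $H$, and the fixed point $(t,\rho)=(1,0)$ of $j$ gives a section. Since $\pi_2(\mathcal{B})=0$, we get $\pi_1(R)=\pi_1(H)\rtimes\pi_1(\mathcal{B})$. The abelianization of a semidirect product $N\rtimes G$ is the sum of $G^{\rm ab}$ and the $G$-coinvariants of $N^{\rm ab}$. The bundle becomes trivial on $\mathcal{E}$, so $\pi_1(\mathcal{B})$ acts on $H_1(H,\mathbb{Z})$ through $\pi_1(\mathcal{B})/\pi_1(\mathcal{E})=\mathbb{Z}/2$, and the generator acts as $j_*$. The invariants of the involution $j_*$ on $H_1(H,\mathbb{Q})$ are $H_1(H/j,\mathbb{Q})=H_1(\mathbb{P}^1,\mathbb{Q})=0$, so $j_*=-1$ on $H_1(H,\mathbb{Q})$ and hence on the lattice $H_1(H,\mathbb{Z})$. The coinvariants are $H_1(H,\mathbb{Z})/2\cong(\mathbb{Z}/2)^{2g}$.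
\end{proof}

\subsection*{The hypersurface}

We must map $R'$ birationally into $(\mathbb{P}^1)^3$ so that $\sigma$ becomes $u\mapsto1/u$. It suffices to generate $\mathbb{K}(R')$ by two invariant functions and one anti-invariant function $\theta$, since $\theta\mapsto-\theta$ is $u\mapsto1/u$ in the coordinate $u=(1+\theta)/(1-\theta)$.

Put $p=m^2$. The field $\mathbb{K}(R')=\mathbb{K}(t,\rho,m,k)$ arises from $\mathbb{K}(t,p)$ by adjoining the square roots $\rho,m,k$ of $t^{2g+1}-1$, $p$, $p^2+1$. These polynomials are non-constant, squarefree and pairwise coprime in $\mathbb{K}[t,p]$, so no non-empty product of them is a square. By Kummer theory the extension is Galois of degree $8$, and its group consists of the sign changes of $\rho,m,k$. These three elements lie in eigenspaces of distinct characters, so they are linearly independent over $\mathbb{K}(t,p)$. Hence $\theta=\rho+m+k$ has the eight distinct conjugates $\pm\rho\pm m\pm k$, and $\mathbb{K}(R')=\mathbb{K}(\theta,t,p)$. Put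
\[
u=\frac{1+\theta}{1-\theta},\qquad v_1=t,\qquad v_2=p .
\]
Then $\sigma^*\theta=-\theta$, so $\sigma^*u=1/u$ and $\sigma^*v_i=v_i$, and $\mathbb{K}(u,v_1,v_2)=\mathbb{K}(R')$. So $(u,v_1,v_2)$ maps $R'$ birationally and $\sigma$-equivariantly onto a $\sigma$-invariant surface $Z'_4\subset(\mathbb{P}^1)^3$, which is defined over $\mathbb{Q}$ and geometrically irreducible, and on which $u,v_1,v_2$ are non-constant. Put
\[
Z'=Z'_4\times Q\subset W,\qquad Q=(\mathbb{P}^1)^{n-4}.
\]
This hypersurface is admissible; let $X_g$ be the associated $n$-fold. By Proposition~\ref{prop:divisors}(iii), $S$ is birational to $R\times Q\times\mathbb{P}^1$ and $E$ to $R'\times Q\times\mathbb{P}^1$.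

\begin{proposition}\label{prop:four}
We have $\lambda(S)=2g$, and there is a model $\tilde X$ of $X_g$ as in Lemma~\ref{lem:model} with $I(\tilde X)=0$.
\end{proposition}

\begin{proof}
Multiplying by copies of $\mathbb{P}^1$ does not change $H_1$, so Lemma~\ref{lem:torsion} gives $\lambda(S)=2g$ and $\lambda(E)=0$. Also $I(P_0)=0$, since $H^*(P_0,\mathbb{Z})$ is torsion-free. The centers $A_j$ need care: if they were arbitrary surfaces or larger, they could carry torsion. We use the product structure to avoid this. We have $P_0=P_{0,4}\times Q$ and $\Gamma=\Gamma_4\times Q$, where $\Gamma_4\subset P_{0,4}$ are the objects for $n=4$. Take an embedded resolution of the surface $\Gamma_4$. Its centers lie in singular loci of irreducible surfaces, so they are points or smooth curves. Multiplying the whole sequence by $Q$ gives a sequence as in Lemma~\ref{lem:model} whose centers are products of $Q$ with points or smooth curves. Their $H_1$ is torsion-free, so $\lambda(E_{A_j})=0$ for all $j$, and $I(\tilde X)=0$.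
\end{proof}

\section{Bounded families and the proof of part (2)}\label{sec:bounded}

The right side of the inequality in Proposition~\ref{prop:ineq} involves the boundary of a compactification. For fibers of one family of finite type, compactifications can be chosen with finitely many topological types of boundary components, at the price of shrinking the fiber. Shrinking is harmless, because an open subset of the fiber is still an open subset of $X_g$.

\begin{lemma}\label{lem:bounded}
Let $\mathcal{U}\to T$ be a morphism of $\mathbb{C}$-schemes of finite type. There is $N\ge1$ such that for every $t\in T(\mathbb{C})$ with $\mathcal{U}_t$ integral of dimension $n$ there are a smooth projective variety $Y$ and smooth prime divisors $D_1,\dots,D_k\subset Y$ such that $Y\setminus\bigcup_iD_i$ is isomorphic to a non-empty open subset of $\mathcal{U}_t$, $k\le N$, and each group $H_1(D_i,\mathbb{Z})$ is generated by $N$ elements.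
\end{lemma}

\begin{proof}
It suffices to show that for $T$ integral there is a non-empty open $T^\circ\subset T$ and a constant that works for all $t\in T^\circ(\mathbb{C})$. Indeed, restricting the family to a reduced closed subscheme does not change the fibers over closed points, so noetherian induction on the closed subsets of $T$ then gives finitely many constants, and we take the largest.

Let $T$ be integral. The set of $t\in T$ with $\mathcal{U}_t$ geometrically integral of dimension $n$ is constructible (EGA IV, 9.5.5 and 9.7.7). If it does not contain the generic point, it misses a non-empty open subset, over which there is nothing to prove. Otherwise the geometric generic fiber is integral of dimension $n$. Choose a smooth affine dense open subset of it and, by Hironaka's theorem, a smooth projective compactification whose complement is a simple normal crossing divisor with smooth irreducible components. These data are defined over a finite extension of the function field of $T$, and they spread out. After shrinking the base we obtain a quasi-finite dominant morphism $T'\to T$ with $T'$ smooth and connected; a smooth projective morphism $\mathcal{Y}\to T'$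 with connected fibers of dimension $n$; closed subschemes $\mathcal{D}_1,\dots,\mathcal{D}_k\subset\mathcal{Y}$, smooth over $T'$ with connected fibers of dimension $n-1$; and an open immersion $\mathcal{Y}\setminus\bigcup_i\mathcal{D}_i\hookrightarrow\mathcal{U}\times_TT'$ over $T'$. By Chevalley's theorem the image of $T'$ contains a non-empty open set $T^\circ$. Every $t\in T^\circ(\mathbb{C})$ lifts to $t'\in T'(\mathbb{C})$, and we take $Y$ and $D_i$ to be the fibers over $t'$. By Ehresmann's theorem the fibers of $\mathcal{D}_i$ over the connected manifold $T'(\mathbb{C})$ are mutually diffeomorphic compact manifolds, so $H_1(D_i,\mathbb{Z})$ does not depend on $t'$.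
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(2)]
Let $\mathcal{U}\to T$ be given over $\mathbb{K}$, and suppose that a non-empty open subset of $X_g$ is isomorphic to $\mathcal{U}_t$. The residue field $\kappa(t)$ embeds over $\mathbb{K}$ into the residue field $\mathbb{K}$ of a closed point of $\mathcal{U}_t$, so $t\in T(\mathbb{K})$.

\emph{Reduction to $\mathbb{C}$.} The constant of Lemma~\ref{lem:bounded} must not depend on $g$, so we transport the family once and for all. It is defined over a subfield $k_0\subset\mathbb{K}$ finitely generated over $\mathbb{Q}$. Fix a model over $k_0$ and an embedding $k_0\hookrightarrow\mathbb{C}$; let $\mathcal{U}_{\mathbb{C}}\to T_{\mathbb{C}}$ be the base change and $N$ its constant. For a given $g$ as above, the point $t$, the open subset and the isomorphism are defined over a finitely generated extension $k_1$ of $k_0$ in $\mathbb{K}$. The embedding of $k_0$ extends to $k_1$, because $\mathbb{C}$ is algebraically closed of infinite transcendence degree over $k_0$. Since $X_g$ is defined over $\mathbb{Q}$, its base change along $k_1\hookrightarrow\mathbb{C}$ is the complex variety $X_g$, and it has a non-empty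 open subset isomorphic to a fiber of $\mathcal{U}_{\mathbb{C}}\to T_{\mathbb{C}}$ over a $\mathbb{C}$-point.

\emph{The bound.} This fiber is integral of dimension $n$. Take $Y$ and $D_1,\dots,D_k$ from Lemma~\ref{lem:bounded}; then $Y\setminus\bigcup_iD_i$ is isomorphic to a non-empty open subset of $X_g$, and Proposition~\ref{prop:ineq} applies with $I(\tilde X)=0$.

For $n=3$, Proposition~\ref{prop:three} gives $1=\lambda(S)\le\sum_i\lambda(D_i)$. So $\lambda(D_i)=1$ for some $i$, which forces $2g\le b_1(D_i)\le N$. For $n\ge4$, Proposition~\ref{prop:four} gives $2g=\lambda(S)\le\sum_i\ell(H_1(D_i,\mathbb{Z}))\le kN\le N^2$. In both cases only finitely many $g$ can occur.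
\end{proof}

\begin{remark}
Both functions $\lambda$ vanish on rational varieties, while $\lambda(S)>0$. Proposition~\ref{prop:ineq} with $Y=\mathbb{P}^n$ therefore shows that over $\mathbb{C}$ no $X_g$ contains an open subset isomorphic to $\mathbb{A}^n$, to $\mathbb{G}_m^n$, or to any complement of finitely many hyperplanes in $\mathbb{P}^n$.
\end{remark}

\section{Class group, complexity and singularities}\label{sec:mild}

We prove part (3) for the variety $X$ attached to any admissible hypersurface, over any $\mathbb{K}$.

\subsection*{Class group and complexity}

One divisor is extracted and one is contracted, so the rank of the class group should not change. To see this without choosing a model, let $\mathcal{V}^+=\mathcal{V}(P)\cup\{E\}=\mathcal{V}(X)\cup\{S\}$, and let $\operatorname{Cl}(\mathcal{V}^+)$ be the quotient of the free abelian group on $\mathcal{V}^+$ by the elements $\sum_{\nu\in\mathcal{V}^+}\nu(f)\,\nu$ with $f\in\mathbb{K}(X)^*$. Forgetting $E$, respectively $S$, gives exact sequences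
\[
\mathbb{Z}E\to\operatorname{Cl}(\mathcal{V}^+)\to\operatorname{Cl}(P)\to0,\qquad
\mathbb{Z}S\to\operatorname{Cl}(\mathcal{V}^+)\to\operatorname{Cl}(X)\to0 .
\]
Both left maps are injective. A function with divisor $mE$ on $\mathcal{V}^+$ has no zeros or poles on the normal projective variety $P$, so it is constant and $m=0$; for $mS$ use $X$ in place of $P$. Hence $\dim\operatorname{Cl}_{\mathbb{Q}}(X)=\dim\operatorname{Cl}_{\mathbb{Q}}(P)$. For the quotient map $\psi:P'\to P$ we have $\psi_*\psi^*=2$ and $\psi^*\psi_*=1+\sigma^*$, so $\operatorname{Cl}_{\mathbb{Q}}(P)=\operatorname{Cl}_{\mathbb{Q}}(P')^\sigma$. Since $\sigma$ preserves each factor of $P'=(\mathbb{P}^1)^n$, it acts trivially on $\operatorname{Cl}(P')=\mathbb{Z}^n$. So $\dim\operatorname{Cl}_{\mathbb{Q}}(X)=n$.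

By Proposition~\ref{prop:member} the components of $B$ correspond to the $\sigma$-orbits of the $2n$ toric boundary divisors of $P'$. There is one orbit for $u$, one for $z$, and two for each $v_i$. So $|B|=2n-2$ and $c(X,B)=n+n-(2n-2)=2$.

\subsection*{Singularities}

The hypersurface $Z'$ may be very singular, so an explicit resolution of $X'$ is out of reach. Instead we bound discrepancies by the order of $\omega$.

\begin{lemma}\label{lem:canonical}
The variety $X'$ is canonical.
\end{lemma}

\begin{proof}
As a hypersurface in a smooth variety, $X'$ is Gorenstein, so $B'=-\operatorname{div}_{X'}(\omega)$ is Cartier. By the proof of Proposition~\ref{prop:member} it is effective, and its components are the toric boundary divisors of $P'$. Its support contains $\pi^{-1}(\partial W)$: every component of this Cartier divisor has dimension $n-1$, and the part over $Z'\cap\partial W$ has dimension at most $n-2$ by (b), so every component is a toric boundary divisor of $P'$. With $K_{X'}=-B'$ we get, for $\nu\notin\mathcal{V}(X')$,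
\[
a(\nu,X',0)=\operatorname{ord}_\nu(\omega)+\nu(B'),
\]
where $\nu(B')\ge0$ is the value of $\nu$ on a local equation of $B'$, and $\operatorname{ord}_\nu(\omega)\ge-1$ by Lemma~\ref{lem:toric} applied to the coordinates $u,z,v_i$.

If the center of $\nu$ on $X'$ lies in $\pi^{-1}(\partial W)$, then $\nu(B')\ge1$ and $a(\nu,X',0)\ge0$. Otherwise $u$ and the $v_i$ are units in the valuation ring of $\nu$, and we show $\operatorname{ord}_\nu(\omega)\ge0$. The automorphism $x\leftrightarrow y$ of $X'$ over $W$ sends $z$ to $1/z$ and $\omega$ to $-\omega$, so we may assume $e=\nu(z)\ge0$. Let $\nu=\operatorname{ord}_G$ on a smooth model, let $\xi$ be a local equation of $G$, and write $z=\xi^e\beta$ with $\beta$ a unit. Then $\eta$ is regular along $G$ and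
\[
\omega=\pm\eta\wedge\Big(e\,\frac{d\xi}{\xi}+\frac{d\beta}{\beta}\Big).
\]
Suppose $\omega$ has a pole along $G$. Then $e>0$ and $\eta|_G\ne0$. The second condition says that the residues of $u,v_1,\dots,v_{n-2}$ in $\kappa(\nu)$ are algebraically independent, so $\nu$ is trivial on $\mathbb{K}(W)$. Together with $\nu(z)>0$ this shows that the valuation ring of $\nu$ dominates the discrete valuation ring $\mathbb{K}(W)[z]_{(z)}$, hence equals it. So $\nu=\operatorname{ord}_{\{z=0\}}\in\mathcal{V}(X')$, which was excluded.
\end{proof}

Recall the following fact (Koll\'ar--Mori, Proposition~5.20). If $\psi:M'\to M$ is a finite surjective morphism of normal varieties with $K_{M'}=\psi^*K_M$, then $K_M$ is $\mathbb{Q}$-Cartier if and only if $K_{M'}$ is, and $M$ is klt if and only if $M'$ is. The quotient map $X'\to X$ is \'etale in codimension one by Proposition~\ref{prop:divisors}(ii), so $K_{X'}$ is the pullback of $K_X$. Since $X'$ is canonical, it is klt, and therefore $X$ is klt. This proves part (3) and completes the proof of Theorem~\ref{thm:main}.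

\begin{thebibliography}{9}

\bibitem{BMSZ}
Brown, McKernan, Svaldi, Zong,
\emph{A geometric characterization of toric varieties},
Duke Math.\ J.\ (2018).

\bibitem{EFM}
Joshua Enwright, Fernando Figueroa, Joaqu\'in Moraga,
\emph{Log Calabi-Yau pairs of birational complexity zero},
arXiv:2404.05878 (2024).

\end{thebibliography}
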